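# Stability of minimal surfaces in $\mathbb R^4$ whose two Gauss images have total area below $2\pi$

## 1. Complex curves are stable

Let $\Sigma$ be an oriented minimal surface in $\mathbb R^4$: smooth, immersed, possibly with boundary. Minimal means that the first variation of area vanishes; in a conformal coordinate $z=x+iy$ it means that the immersion $X$ is harmonic.

**Definition (stability).** $\Sigma$ is *stable* if the second variation of area is nonnegative for every normal variation that has compact support and vanishes on $\partial\Sigma$. Equivalently, every compact subdomain is stable with respect to deformations fixing its boundary.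

We begin with the easy case of complex curves in $\mathbb C^2=\mathbb R^4$. The proof is one application of Cauchy–Schwarz, once the second variation is written in the right form, and that form is used throughout.

**Step 1. A formula for the second variation that does not differentiate the Gauss map.** Let $X$ be conformal and minimal, and let $Y:\Sigma\to\mathbb R^4$ be smooth with compact support in the interior $\Sigma^\circ$, not necessarily normal. Put $\lambda^2=|X_x|^2=|X_y|^2$,
$$\epsilon_1=\langle X_x,Y_x\rangle,\quad \epsilon_2=\langle X_y,Y_y\rangle,\quad \epsilon_3=\langle X_x,Y_y\rangle+\langle X_y,Y_x\rangle .$$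
For $X+tY$ we have $E=\lambda^2+2t\epsilon_1+t^2|Y_x|^2$, $G=\lambda^2+2t\epsilon_2+t^2|Y_y|^2$ and $F=t\epsilon_3+O(t^2)$, so
$$EG-F^2=\lambda^4+2t\lambda^2(\epsilon_1+\epsilon_2)+t^2\big[\lambda^2|\nabla Y|^2+4\epsilon_1\epsilon_2-\epsilon_3^2\big]+O(t^3).$$
If $B$ is the bracket, the square root is $\lambda^2+t(\epsilon_1+\epsilon_2)+\frac{t^2}{2\lambda^2}\big[B-(\epsilon_1+\epsilon_2)^2\big]+O(t^3)$, so the second derivative of the area element at $t=0$ is $|\nabla Y|^2-\lambda^{-2}\big((\epsilon_1-\epsilon_2)^2+\epsilon_3^2\big)$. Extend $\langle\cdot,\cdot\rangle$ bilinearly to $\mathbb C^4$. Then $\langle Y_z,X_z\rangle=\frac14(\epsilon_1-\epsilon_2-i\epsilon_3)$, $|X_z|^2=\lambda^2/2$ and $|\nabla Y|^2=4|Y_z|^2$. With $dA$ Lebesgue measure,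
$$\delta^2A(Y)=4\int|Y_z|^2-\frac{2|\langle Y_z,X_z\rangle|^2}{|X_z|^2}\,dA .\tag{1}$$
The integrand times $dA$ does not depend on the conformal coordinate, so (1) makes sense on all of $\Sigma$.

**Step 2. It suffices to prove $\delta^2A(Y)\ge0$ for all $Y\in C_c^\infty(\Sigma^\circ,\mathbb R^4)$.** For a variation $X+tV+\frac{t^2}2W+\dots$ the term $W$ enters the second derivative only through the first variation in the direction $W$, which is $0$. So the second variation is $\delta^2A(V)$. Let $V$ be a smooth compactly supported normal field with $V=0$ on $\partial\Sigma$. Let $\psi_\varepsilon$ be cutoffs that vanish within distance $\varepsilon$ of $\partial\Sigma$, equal $1$ beyond $2\varepsilon$, with $|\nabla\psi_\varepsilon|\le C/\varepsilon$. Since $|V|\le C\operatorname{dist}(\cdot,\partial\Sigma)$, the field $V\nabla\psi_\varepsilon$ is bounded and supported in a set of area $O(\varepsilon)$, and so is $(\psi_\varepsilon-1)\nabla V$. Hence $\psi_\varepsilon V\to V$ in $H^1$. As $|\langle Y_z,X_z\rangle|\le|Y_z||X_z|$,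 the form (1) is $H^1$-continuous on fields with support in a fixed compact set. So $\delta^2A(V)=\lim\delta^2A(\psi_\varepsilon V)$.

**Step 3. Matrix coordinates, which factor the tangent plane.** Identify
$$\mathbb R^4=\left\{\begin{pmatrix}e&c\\-\bar c&\bar e\end{pmatrix}:e,c\in\mathbb C\right\},\qquad |Y|^2=\det Y=|e|^2+|c|^2 .$$
The complexification is $M_2(\mathbb C)$. The bilinear form is the polarization of $\det$,
$$\langle P,Q\rangle=\tfrac12(p_{11}q_{22}+p_{22}q_{11}-p_{12}q_{21}-p_{21}q_{12}),$$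
and the Hermitian norm is $|P|^2=\frac12\sum|p_{ij}|^2$. Now $\phi=X_z$ is holomorphic because $X$ is harmonic, nowhere zero because $X$ is an immersion, and $\det\phi=\langle X_z,X_z\rangle=0$ because $X$ is conformal. A nonzero singular $2\times2$ matrix has rank one, so locally $\phi=s\,t^T$ with holomorphic nowhere zero $s,t$ with values in $\mathbb C^2$. (Where $\phi_{11}\ne0$, let $s$ be the first column and $t^T$ the first row divided by $\phi_{11}$; similarly at other points.) The lines $[s],[t]$ do not depend on the choices, so they are globally defined holomorphic maps $[s],[t]:\Sigma\to\mathbb{CP}^1$.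

The group $SU(2)\times SU(2)$ acts by $P\mapsto aPb^T$. This preserves $\det$ and $\mathbb R^4$, and the action covers $SO(4)$. The factor $a$ moves only $[s]$, the factor $b$ only $[t]$.

*Example.* If $[s]\equiv[1:0]$, then $\phi=\begin{pmatrix}t_1&t_2\\0&0\end{pmatrix}$, that is $\bar e_z=\bar c_z=0$ for the coordinates of $X$: both are holomorphic and $\Sigma$ is a complex curve. For $X=(e,c)=(z,z^2/2)$ on $\mathbb C$ we get $t=(1,z)$, so $t_2/t_1=z$.

**Step 4. The second variation in these coordinates.** Let $e,c$ now be the entries of $Y$, and write $\bar e_z=\partial_z\bar e$, and so on. Then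
$$\langle Y_z,st^T\rangle=\tfrac12(s_1t_1\bar e_z+s_2t_2e_z-s_2t_1c_z+s_1t_2\bar c_z),\qquad |st^T|^2=\tfrac12|s|^2|t|^2 .$$
For a form $\alpha\,dz$ or $\alpha\,d\bar z$ put $\|\cdot\|^2=\int|\alpha|^2dA$, a conformally invariant quantity. For $f$ with compact support $\int|\bar f_z|^2dA=\int|f_{\bar z}|^2dA=\int|f_z|^2dA$, because $df\wedge d\bar f=(|f_z|^2-|f_{\bar z}|^2)\,dz\wedge d\bar z$ is exact. Hence $\int|Y_z|^2=\frac12\int(|e_z|^2+|\bar e_z|^2+|c_z|^2+|\bar c_z|^2)=\|\partial e\|^2+\|\partial c\|^2$, and (1) becomes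
$$\tfrac14\delta^2A(Y)=\|\partial e\|^2+\|\partial c\|^2-\int\frac{|s_1t_1\bar e_z+s_2t_2e_z-s_2t_1c_z+s_1t_2\bar c_z|^2}{|s|^2|t|^2}\,dA .\tag{2}$$

**Proposition 1.** If $\Sigma$ is connected and $[s]$ or $[t]$ is constant, then $\Sigma$ is stable.

*Proof.* Suppose $[s]$ is constant. After a rotation $a$, an isometry of $\mathbb R^4$, we may take $s=(1,0)$. By Cauchy–Schwarz the last integral in (2) is
$$\int\frac{|t_1\bar e_z+t_2\bar c_z|^2}{|t|^2}\,dA\le\int|\bar e_z|^2+|\bar c_z|^2\,dA=\|\partial e\|^2+\|\partial c\|^2 .$$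
If $[t]$ is constant, take $t=(1,0)$; the integrand is $|s_1\bar e_z-s_2c_z|^2/|s|^2\le|\bar e_z|^2+|c_z|^2$. In both cases $\delta^2A(Y)\ge0$. $\square$

What changes when both $[s]$ and $[t]$ vary? All four derivatives $\bar e_z,e_z,c_z,\bar c_z$ then occur in (2), and Cauchy–Schwarz gives only
$$\int\frac{|\cdots|^2}{|s|^2|t|^2}\,dA\le\int|\bar e_z|^2+|e_z|^2+|c_z|^2+|\bar c_z|^2\,dA=2\big(\|\partial e\|^2+\|\partial c\|^2\big),$$
too large by a factor $2$. No pointwise argument can do better: at a single point the four numbers are independent, and if they are proportional to the conjugates of $(s_1t_1,s_2t_2,-s_2t_1,s_1t_2)$, equality holds there. The only link between $e_z$ and $\bar e_z$ is global, as they come from one function $e$. So the general case must use an integral inequality.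

## 2. Two Gauss maps and the constant $2\pi$

The Gauss map takes values in the Grassmannian $G^+(2,4)$ of oriented $2$-planes, which is isometric to $\mathbb S^2(\frac1{\sqrt2})\times\mathbb S^2(\frac1{\sqrt2})$. Its components are the left and right Gauss maps $\mathfrak g_L,\mathfrak g_R$, labelled so that complex curves have constant $\mathfrak g_L$. For a map $h$ on $\Sigma$, $|h(\Sigma)|$ is the spherical area of the image, *counted without multiplicity*. Each factor sphere has area $2\pi$.

**Lemma 1.** Give $\mathbb{CP}^1$ the round metric of total area $2\pi$. Then $\{|\mathfrak g_L(\cdot)|,|\mathfrak g_R(\cdot)|\}=\{|[s](\cdot)|,|[t](\cdot)|\}$.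

*Proof.* An oriented plane with oriented orthonormal basis $u,v$ corresponds to the line $[u-iv]$ in the quadric $\{\det=0\}\subset\mathbb{CP}^3$, and $[st^T]\mapsto([s],[t])$ identifies the quadric with $\mathbb{CP}^1\times\mathbb{CP}^1$. The metric of $G^+(2,4)$ is $SO(4)$-invariant, hence invariant under $SU(2)\times SU(2)$. The stabilizer of $([1:0],[1:0])$ contains the pairs of diagonal matrices. These rotate the two tangent planes $T_1,T_2$ of the factors independently. The rotation by $\pi$ of $T_1$ alone shows that $T_1\perp T_2$, and invariance under rotations shows that the metric on each $T_i$ is a multiple of the round one. By transitivity the metric of $G^+(2,4)$ is a product of two round metrics on $\mathbb{CP}^1\times\mathbb{CP}^1$. By uniqueness of the de Rham decomposition, an isometry between products of two round $2$-spheres carries factors to factors. So each of $\mathfrak g_L,\mathfrak g_R$ is one of $[s],[t]$ followed by a similarity of round spheres, and different components use different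 variables. $\square$

The labelling plays no role below. In the affine coordinate $w\in\mathbb C\subset\mathbb{CP}^1$ let
$$d\sigma=\frac{dA(w)}{\pi(1+|w|^2)^2},$$
the rotation-invariant probability measure. A set $W$ in a factor sphere has area $2\pi\sigma(W)$.

*Examples.* The curve $X=(z,z^2/2)$ has $|[s]|=0$ and $t_2/t_1=z$, so its areas are $0$ and $2\pi$. For $X=(z,z^3/3)$ one finds $t_2/t_1=z^2$, which covers the plane twice, but the area is still $2\pi$. For $\rho_1,\rho_2>0$, let $s=(1,\rho_1z)$, $t=(1,\rho_2z)$ on $|z|<1$. Integrating $X_z=st^T$ gives $e=z+\frac13\rho_1\rho_2\bar z^3$ and $c=\frac12(\rho_2z^2-\rho_1\bar z^2)$. Since $\sigma(|w|<\rho)=\rho^2/(1+\rho^2)$, the areas are $2\pi\rho_i^2/(1+\rho_i^2)$. For $\rho_1=\rho_2$, $c$ is purely imaginary and this is a piece of Enneper's surface in $\mathbb R^3$. Here $\sigma_1+\sigma_2<1$ exactly when $\rho_1\rho_2<1$; this product will reappear.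

In "On the Size of Minimal Surfaces in $\mathbb R^4$", arXiv:2106.06318 (2021), Ari Aiolfi, Marc Soret and Marina Ville ask whether $|\mathfrak g_L(\Sigma)|+|\mathfrak g_R(\Sigma)|<2\pi$ implies stability. The answer is yes.

**Theorem 1.** Let $\Sigma\subset\mathbb R^4$ be an oriented immersed minimal surface, possibly with boundary, of any topology. If $|\mathfrak g_L(\Sigma)|+|\mathfrak g_R(\Sigma)|<2\pi$, then $\Sigma$ is stable.

**Theorem 2.** (a) The conclusion also holds if $|\mathfrak g_L(\Sigma)|+|\mathfrak g_R(\Sigma)|\le2\pi$. (b) For all $A_1,A_2\in(0,2\pi)$ with $A_1+A_2>2\pi$ there is an unstable minimal disc whose two Gauss images have areas $A_1$ and $A_2$.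

Two known sufficient conditions for the stability of a minimal surface are $|\mathfrak g_L(\Sigma)|+|\mathfrak g_R(\Sigma)|\le\frac{4\pi}3$ and $|g(\Sigma)|<2\pi$. Theorem 1 contains the first, and also the second, since $|\mathfrak g_L(\Sigma)|+|\mathfrak g_R(\Sigma)|\le|g(\Sigma)|$ always holds. Theorem 2 shows that $2\pi$ is the sharp constant for every splitting of the area between the two factors.

## 3. Compact pieces and bounded Gauss coordinates

The purpose of this section is to reduce Theorem 1 to an inequality for two bounded holomorphic functions. We may assume $\Sigma$ connected, since a compactly supported field meets finitely many components and $\delta^2A$ is additive. $\Sigma$ is not closed, since harmonic coordinate functions on a closed surface are constant. Hence $\Sigma^\circ$ is connected and noncompact. Any compact subset of $\Sigma^\circ$ lies in the interior $S$ of a compact connected $\Sigma'\subset\Sigma^\circ$ with smooth nonempty boundary and connected interior: enlarge the subset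 to a connected compact set, and take the component containing it of a regular sublevel set, at a high enough level, of a smooth exhaustion function. Its boundary is nonempty, as otherwise it would be open and closed in $\Sigma^\circ$.

**Proposition 2.** Let $\Sigma$ be connected and let $\Sigma'$, $S$ be as above. If
$$|[s](\Sigma')|+|[t](\Sigma')|<2\pi,\tag{3}$$
then $\delta^2A(Y)\ge0$ for all $Y\in C_c^\infty(S,\mathbb R^4)$.

Under the hypothesis of Theorem 1, (3) holds for every $\Sigma'$ by Lemma 1. Then $\delta^2A(Y)\ge0$ for all $Y\in C_c^\infty(\Sigma^\circ,\mathbb R^4)$, and $\Sigma$ is stable by Step 2 of Section 1. So Proposition 2 implies Theorem 1. Sections 3–9 prove Proposition 2.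

By (3) each of the two compact images omits a point of $\mathbb{CP}^1$. After rotations $a,b$ both omit $\infty=[0:1]$, that is, $s_1t_1\ne0$ on $\Sigma'$. Put $g_1=s_2/s_1$ and $g_2=t_2/t_1$, holomorphic and bounded on $\Sigma'$. Dividing numerator and denominator in (2) by $|s_1t_1|^2$, the last integral becomes $\mathcal Q=\int|\theta|^2/\rho$ with
$$\theta=\partial\bar e+g_1g_2\,\partial e-g_1\,\partial c+g_2\,\partial\bar c,\qquad \rho=(1+|g_1|^2)(1+|g_2|^2),$$
and we must show
$$\mathcal Q\le\|\partial e\|^2+\|\partial c\|^2\qquad\text{for }e,c\in C_c^\infty(S,\mathbb C).\tag{4}$$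

## 4. The dual inequality and Green's function

This step turns (4) into an inequality in which $e,c$ no longer appear and the fact that $e_z,\bar e_z$ come from one function has been used. Let $v=\bar\theta/\rho$, a smooth compactly supported $(0,1)$-form on $S$. As $dz\wedge d\bar z=-2i\,dA$,
$$\mathcal Q=\int|v|^2\rho=\frac i2\int\theta\wedge v .$$
Let $\mathcal K=\{1,g_1,g_2,g_1g_2\}$ (four symbols, even if some functions coincide) and for $k\in\mathcal K$ put $\mu_k=-\frac i2\partial(kv)$. If $kv=\varkappa\,d\bar z$, then $\mu_k=-\varkappa_z\,dA$. Stokes' theorem gives $\frac i2\int\partial f\wedge kv=-\frac i2\int f\,\partial(kv)=\int f\mu_k$. Therefore $\mathcal Q=\int\bar e\mu_1+e\mu_{g_1g_2}-c\mu_{g_1}+\bar c\mu_{g_2}$. Taking real parts and using $\operatorname{Re}\int e\mu=\operatorname{Re}\int\bar e\bar\mu$,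
$$\mathcal Q=\operatorname{Re}\int\bar e\,(\mu_1+\overline{\mu_{g_1g_2}})+\operatorname{Re}\int\bar c\,(\mu_{g_2}-\overline{\mu_{g_1}}).$$

Let $G_S$ be the Dirichlet Green function of $S$, normalized by $-\partial_z\partial_{\bar z}G_S=\delta$. On the unit disc $\mathbb D$ this is
$$G_{\mathbb D}(z,w)=-\frac1\pi\log\left|\frac{z-w}{1-z\bar w}\right|^2 .$$
Put
$$\langle\mu,\nu\rangle_{-1}=\iint G_S\,\mu\,\bar\nu,\qquad[\mu,\nu]=\iint G_S\,\mu\,\nu,\qquad \|\mu\|_{-1}^2=\langle\mu,\mu\rangle_{-1}.$$
For a smooth compactly supported $\mu$ let $U=\int G_S\mu$. It is smooth up to $\partial\Sigma'$, vanishes there, and $-U_{z\bar z}\,dA=\mu$. Integration by parts gives $\int\bar e\mu=\int\overline{e_z}\,U_z\,dA$ and $\|\partial U\|^2=\int\mu\bar U=\|\mu\|_{-1}^2$. So $|\int\bar e\mu|\le\|\partial e\|\,\|\mu\|_{-1}$. Suppose that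
$$\|\mu_1+\overline{\mu_{g_1g_2}}\|_{-1}^2+\|\mu_{g_2}-\overline{\mu_{g_1}}\|_{-1}^2\le\mathcal Q.\tag{5}$$
Then $\mathcal Q\le(\|\partial e\|^2+\|\partial c\|^2)^{1/2}\mathcal Q^{1/2}$, which is (4). Since $G_S$ is real and symmetric, $\|\bar\mu\|_{-1}=\|\mu\|_{-1}$ and $\langle\mu,\bar\nu\rangle_{-1}=[\mu,\nu]$, so (5) reads
$$\sum_{k\in\mathcal K}\|\mu_k\|_{-1}^2+2\operatorname{Re}\big([\mu_1,\mu_{g_1g_2}]-[\mu_{g_1},\mu_{g_2}]\big)\le\mathcal Q.\tag{6}$$

## 5. Two product kernels on the disc

We now compute both sides of (6) on $\mathbb D$, where everything becomes an explicit kernel. Let $g_1,g_2$ be bounded holomorphic functions on $\mathbb D$, and for $b=\beta\,d\bar z$, $b'=\beta'\,d\bar z$ in $C_c^\infty(\mathbb D)$ put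
$$\langle b,b'\rangle_{\mathbb D}=\iint G_{\mathbb D}(z,w)\,\beta_z(z)\,\overline{\beta'_w(w)}\,dA\,dA,\qquad [b,b']_{\mathbb D}=\iint G_{\mathbb D}(z,w)\,\beta_z(z)\,\beta'_w(w)\,dA\,dA,$$
$$\mathfrak A(b,b')=\iint\beta(z)\overline{\beta'(w)}\prod_{i=1}^2\frac{1+g_i(z)\overline{g_i(w)}}{1-z\bar w}\,dA\,dA,\qquad \mathfrak B(b,b')=\iint\beta(z)\beta'(w)\prod_{i=1}^2\frac{g_i(z)-g_i(w)}{z-w}\,dA\,dA .$$

**Lemma 2.** With $\rho=(1+|g_1|^2)(1+|g_2|^2)$,
$$\sum_{k\in\mathcal K}\langle kb,kb'\rangle_{\mathbb D}=\int\rho\,\beta\overline{\beta'}\,dA-\frac1\pi\mathfrak A(b,b'),\tag{7}$$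
$$[b,g_1g_2b']_{\mathbb D}+[g_1g_2b,b']_{\mathbb D}-[g_1b,g_2b']_{\mathbb D}-[g_2b,g_1b']_{\mathbb D}=-\frac1\pi\mathfrak B(b,b').\tag{8}$$

*Proof of (7).* Let $U=0$ on $\mathbb T=\partial\mathbb D$ and $U_{z\bar z}=\beta_z$, so that $U=-\int G_{\mathbb D}\beta_z\,dA$. Integration by parts gives
$$\langle b,b'\rangle_{\mathbb D}=-\int U\,\partial_{\bar w}\overline{\beta'}\,dA=\int U_{\bar z}\overline{\beta'}\,dA .$$
The function $\beta-U_{\bar z}$ is antiholomorphic, since its $\partial_z$ is $0$. Also $\int U_{\bar z}f\,dA=\int(Uf)_{\bar z}\,dA=0$ for every polynomial $f$ in $z$, because $U=0$ on $\mathbb T$; by density, $U_{\bar z}$ is orthogonal in $L^2$ to all antiholomorphic functions. So $\beta-U_{\bar z}$ is the antiholomorphic Bergman projection of $\beta$, namely $w\mapsto\frac1\pi\int\beta(z)(1-z\bar w)^{-2}dA(z)$. Hence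
$$\langle b,b'\rangle_{\mathbb D}=\int\beta\overline{\beta'}\,dA-\frac1\pi\iint\frac{\beta(z)\overline{\beta'(w)}}{(1-z\bar w)^2}\,dA\,dA.$$
Replace $\beta,\beta'$ by $k\beta,k\beta'$ and sum, using $\sum_k|k|^2=\rho$ and $\sum_kk(z)\overline{k(w)}=\prod_i(1+g_i(z)\overline{g_i(w)})$.

*Proof of (8).* The left side is $\iint G_{\mathbb D}\,\partial_z\partial_w\big(\Theta\,\beta(z)\beta'(w)\big)dA\,dA$ with
$$\Theta=g_1g_2(w)+g_1g_2(z)-g_1(z)g_2(w)-g_2(z)g_1(w)=(g_1(z)-g_1(w))(g_2(z)-g_2(w)),$$
which is $O(|z-w|^2)$ locally. Moreover $\partial_wG_{\mathbb D}=\frac1\pi\big(\frac1{z-w}-\frac{\bar z}{1-\bar zw}\big)$ is locally integrable, and $\partial_z\partial_wG_{\mathbb D}=-\frac1{\pi(z-w)^2}$ off the diagonal. Excise $|z-w|<\varepsilon$ and integrate by parts, first in $w$, then in $z$. The boundary terms on circles of radius $\varepsilon$ are $O(\varepsilon\log\frac1\varepsilon)$, from $G_{\mathbb D}$ times a bounded function, and $O(\varepsilon\cdot\varepsilon^{-1}\cdot\varepsilon^2)$, from $\partial_wG_{\mathbb D}$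 times $\Theta$. Let $\varepsilon\to0$. $\square$

If $S$ is simply connected, then it is conformally $\mathbb D$. With $b=b'=v$, Lemma 2 turns (6) into $\mathcal Q-\frac1\pi\mathfrak A(v,v)-\frac1\pi\operatorname{Re}\mathfrak B(v,v)\le\mathcal Q$, which follows from
$$|\mathfrak B(v,v)|\le\mathfrak A(v,v).\tag{9}$$

*A case by hand.* Let $g_i=\rho_iz$. Then $\mathfrak B(b,b)=\rho_1\rho_2\big(\int\beta\,dA\big)^2$, while
$$\frac{1+\rho_i^2z\bar w}{1-z\bar w}=1+(1+\rho_i^2)\sum_{n\ge1}(z\bar w)^n .$$
So $\mathfrak A(b,b)=\sum_nc_n\big|\int\beta z^n\,dA\big|^2$ with $c_0=1$ and $c_n>0$. Hence $|\mathfrak B(b,b)|\le\rho_1\rho_2\,\mathfrak A(b,b)$, with equality for radial $\beta$. Inequality (9) holds for all $v$ exactly when $\rho_1\rho_2\le1$. The constant $\rho_1\rho_2$ is a product of one number per Gauss map, and $\rho_i^2=\mathsf a_i/(1-\mathsf a_i)$, where $\mathsf a_i$ is the $\sigma$-area of the image. We aim for the same constant in general, by treating each factor of the kernels separately.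

## 6. A spherical Ahlfors–Beurling estimate

If the image of $g$ is the disc $|w|<\rho$, then $|\bar w|\le\rho=\sqrt{\mathsf a/(1-\mathsf a)}$ on it. For an image of the same area and another shape this fails. The next lemma repairs it by adding a correction built from a holomorphic function.

**Lemma A.** Let $W\subset\mathbb C$ be bounded, open, nonempty, with $\mathsf a:=\sigma(W)$, so $0<\mathsf a<1$. There is $\kappa$ holomorphic on $W$ with
$$\eta(w):=\bar w+(1+|w|^2)\kappa(w),\qquad|\eta|\le\tau:=\sqrt{\mathsf a/(1-\mathsf a)}\quad\text{on }W.\tag{10}$$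

*Proof.* Put $\kappa(w)=-\frac1{1-\mathsf a}\int_{\mathbb C\setminus W}\frac{d\sigma(\zeta)}{w-\zeta}$, holomorphic on $W$. The mean of $\frac1{w-\zeta}$ over $|\zeta|=r$ is $\frac1w$ if $r<|w|$ and $0$ if $r>|w|$. Since $\sigma$ is radial,
$$\int_{\mathbb C}\frac{d\sigma(\zeta)}{w-\zeta}=\frac{\sigma(|\zeta|<|w|)}w=\frac{\bar w}{1+|w|^2}.$$
Writing $\int_{\mathbb C\setminus W}=\int_{\mathbb C}-\int_W$,
$$\frac{\eta(w)}{1+|w|^2}=\frac1{1-\mathsf a}\Big[\int_W\frac{d\sigma(\zeta)}{w-\zeta}-\frac{\mathsf a\,\bar w}{1+|w|^2}\Big].$$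
Since $\frac{1+|w|^2}{w-\zeta}-\bar w=\frac{1+\bar w\zeta}{w-\zeta}$, this is
$$\eta(w)=\frac1{1-\mathsf a}\int_W\frac{1+\bar w\zeta}{w-\zeta}\,d\sigma(\zeta).$$
The rotation $\zeta'=\frac{\zeta-w}{1+\bar w\zeta}$ of the sphere preserves $\sigma$ and carries $W$ to a set $W'$ with $\sigma(W')=\mathsf a$, so $\eta(w)=-\frac1{1-\mathsf a}\int_{W'}\frac{d\sigma(\zeta')}{\zeta'}$. Choose $\vartheta$ with $e^{i\vartheta}\int_{W'}d\sigma/\zeta'\ge0$ and substitute $\omega=e^{i\vartheta}/\zeta'$, again $\sigma$-preserving. Then $\big|\int_{W'}d\sigma/\zeta'\big|=\int_{W''}\operatorname{Re}\omega\,d\sigma$ with $\sigma(W'')=\mathsf a$. Let $\lambda$ satisfy $\sigma\{\operatorname{Re}\omega>\lambda\}=\mathsf a$. As $(\operatorname{Re}\omega-\lambda)1_{W''}\le(\operatorname{Re}\omega-\lambda)^+$ (the bathtub principle), $\int_{W''}\operatorname{Re}\omega\,d\sigma\le\int_{\{\operatorname{Re}\omega>\lambda\}}\operatorname{Re}\omega\,d\sigma$. The law of $x=\operatorname{Re}\omega$ has density $\int\frac{dy}{\pi(1+x^2+y^2)^2}=\frac12(1+x^2)^{-3/2}$.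 Hence
$$\mathsf a=\tfrac12\Big(1-\frac\lambda{\sqrt{1+\lambda^2}}\Big),\qquad\int_{\{\operatorname{Re}\omega>\lambda\}}\operatorname{Re}\omega\,d\sigma=\frac1{2\sqrt{1+\lambda^2}}=\sqrt{\mathsf a(1-\mathsf a)} .$$
Divide by $1-\mathsf a$. $\square$

For $W=\{|w|<\rho\}$ the integral defining $\kappa$ runs over $|\zeta|\ge\rho>|w|$ and vanishes, so $\kappa=0$, $\eta=\bar w$, $\tau=\rho$: the case by hand.

Return to $\Sigma'$. By (3), $\sigma(g_1(\Sigma'))+\sigma(g_2(\Sigma'))<1$. By outer regularity choose bounded nonempty open $W_i\supset g_i(\Sigma')$ with $\mathsf a_i=\sigma(W_i)$ and $\mathsf a_1+\mathsf a_2<1$. Let $\kappa_i$ and $\tau_i>0$ be given by Lemma A. Since $\mathsf a_1+\mathsf a_2<1$ is the same as $\mathsf a_1\mathsf a_2<(1-\mathsf a_1)(1-\mathsf a_2)$,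
$$\tau_1\tau_2<1.\tag{11}$$

## 7. A pointwise inequality on the circle, one factor at a time

Let $g$ be one of the $g_i$, regarded as a bounded holomorphic function on $\mathbb D$ (directly if $S\cong\mathbb D$; by lifting to the universal cover in Section 9), with $\kappa,\tau$ the corresponding $\kappa_i,\tau_i$. The function $\kappa\circ g$ is holomorphic on $\mathbb D$, and bounded because $\kappa$ is continuous on the compact set $g_i(\Sigma')$. By Fatou's theorem $g$ has nontangential boundary values $g(s)$ at a.e. $s\in\mathbb T$. They lie in $g_i(\Sigma')\subset W_i$, and the boundary values of $\kappa\circ g$ are $\kappa(g(s))$. Put $dm=|ds|/2\pi$.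

The plan is to represent each factor of $\mathfrak B$ and of $\mathfrak A$ as an integral over $\mathbb T$ of forms evaluated on the vectors $M_z(s)=\frac1{s-z}(1,g(z))$, and to compare integrands. The natural candidates are these. With $h(M)=gM^0-M^1$ we have $h(M_z)=\frac{g(s)-g(z)}{s-z}$; the symmetrization of $M^0h(M')$ should represent the difference quotient and $\tau\sum_jM^j\overline{M'^j}$ should represent $\tau$ times the other factor. But the pointwise inequality $|M^0h(M)|\le\tau|M|^2$ is false in general: where $g(s)=0$, the vector $M=(1,1)$ gives $1$ on the left and $2\tau$ on the right, so it fails if $\tau<\frac12$. The way out is that $h(M_z)$ is holomorphic in $s$, so terms containing $h$ can be added to both forms without changing their integrals. At a.e. $s$ write $g=g(s)$, $\kappa=\kappa(g(s))$, $\eta=\bar g+(1+|g|^2)\kappa$, so $|\eta|\le\tau$. Define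
$$q_s(M,M')=\tfrac12\big(M^0h(M')+M'^0h(M)\big)+\kappa\,h(M)h(M'),$$
$$Z_s(M,M')=-h(M)\big(\kappa\,\overline{M'^0}+(1+g\kappa)\overline{M'^1}\big),$$
$$H_s(M,M')=\tau\sum_jM^j\overline{M'^j}+\tfrac1{2\tau}\big(Z_s(M,M')+\overline{Z_s(M',M)}\big).$$
Then $q_s$ is symmetric bilinear and $H_s$ is Hermitian.

**Lemma B.** $|q_s(M,M)|\le H_s(M,M)$ for all $M\in\mathbb C^2$.

*Proof.* Let $N^2=1+|g|^2$ and rotate coordinates: $x=(M^0+\bar gM^1)/N$, $y=(M^1-gM^0)/N$. Then $|M|^2=|x|^2+|y|^2$, $M^0=(x-\bar gy)/N$, $M^1=(gx+y)/N$ and $h=-Ny$. Hence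
$$q_s(M,M)=M^0h+\kappa h^2=-(x-\bar gy)y+\kappa N^2y^2=-xy+\eta y^2,$$
$$Z_s(M,M)=y\big[\kappa(\bar x-g\bar y)+(1+g\kappa)(\bar g\bar x+\bar y)\big]=\eta y\bar x+|y|^2,$$
since $\kappa+\bar g+|g|^2\kappa=\eta$. Put $x=\eta y+\zeta$ and $\epsilon=|\eta|\le\tau$. Then $|q_s(M,M)|=|y||\zeta|$. From $|x|^2=\epsilon^2|y|^2+2\operatorname{Re}(\eta y\bar\zeta)+|\zeta|^2$ and $\operatorname{Re}(\eta y\bar x)=\epsilon^2|y|^2+\operatorname{Re}(\eta y\bar\zeta)$,
$$H_s(M,M)=\tau|\zeta|^2+\big(2\tau+\tfrac1\tau\big)\operatorname{Re}(\eta y\bar\zeta)+\big(\tau+\tfrac1\tau\big)(1+\epsilon^2)|y|^2.$$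
The middle term is at least $-(2\tau+\frac1\tau)\epsilon|y||\zeta|$, and by the arithmetic–geometric mean inequality the sum of the other two is at least $2\sqrt{(1+\tau^2)(1+\epsilon^2)}\,|y||\zeta|$. So it suffices that
$$\big(2\tau+\tfrac1\tau\big)\epsilon+1\le2\sqrt{(1+\tau^2)(1+\epsilon^2)}.$$
By Cauchy–Schwarz the right side is at least $2+2\tau\epsilon$, and $2+2\tau\epsilon\ge1+2\tau\epsilon+\epsilon/\tau$ because $\epsilon\le\tau$. $\square$

At $\epsilon=\tau$ the last displayed inequality is an equality, $2\tau^2+2=2(1+\tau^2)$, so the bound $|\eta|\le\tau$ of Lemma A is exactly what is needed.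

**Lemma C.** For $z,w\in\mathbb D$,
$$\frac1{2\pi i}\oint_{\mathbb T}q_s(M_z,M_w)\,ds=\frac{g(z)-g(w)}{z-w},\qquad\int_{\mathbb T}H_s(M_z,M_w)\,dm=\tau\,\frac{1+g(z)\overline{g(w)}}{1-z\bar w},$$
where the first right side is $g'(z)$ if $z=w$.

*Proof.* The function $h_z(s)=h(M_z)=\frac{g(s)-g(z)}{s-z}$ is the boundary value of a bounded holomorphic function, and so is $\kappa h_zh_w$; hence $\oint\kappa h_zh_w\,ds=0$. The rest of $q_s(M_z,M_w)$ is $\frac{g(s)-\frac12(g(z)+g(w))}{(s-z)(s-w)}$. Since $\oint\frac{ds}{(s-z)(s-w)}=0$ and $\frac1{2\pi i}\oint\frac{g(s)\,ds}{(s-z)(s-w)}=\frac{g(z)-g(w)}{z-w}$, the first formula follows. On $\mathbb T$ we have $dm=\frac{ds}{2\pi is}$ and $\overline{(s-w)^{-1}}=\frac s{1-\bar ws}$, so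
$$\int\frac{dm}{(s-z)\overline{(s-w)}}=\frac1{2\pi i}\oint\frac{ds}{(s-z)(1-\bar ws)}=\frac1{1-z\bar w},$$
which handles the first term of $H_s$. Finally
$$\int Z_s(M_z,M_w)\,dm=-\frac1{2\pi i}\oint\frac{h_z(s)\big(\kappa+(1+g\kappa)\overline{g(w)}\big)}{1-\bar ws}\,ds=0,$$
as the integrand is the boundary value of a bounded holomorphic function of $s$. Likewise $\int\overline{Z_s(M_w,M_z)}\,dm=\overline{\int Z_s(M_w,M_z)\,dm}=0$. $\square$

The next lemma lets us multiply the two factors.

**Lemma D.** Let $q_i$ be symmetric bilinear and $H_i$ Hermitian on $\mathbb C^2$ with $|q_i(M,M)|\le H_i(M,M)$, $i=1,2$. Then $|(q_1\otimes q_2)(\mathcal M,\mathcal M)|\le(H_1\otimes H_2)(\mathcal M,\mathcal M)$ on $\mathbb C^2\otimes\mathbb C^2$.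

*Proof.* $H_i\ge0$; replacing $H_i$ by $H_i+\varepsilon|\cdot|^2$ and letting $\varepsilon\to0$, we may assume $H_i>0$. From $q(x,y)=\frac14\big(q(x+y,x+y)-q(x-y,x-y)\big)$ we get $|q(x,y)|\le\frac14\big(H(x+y,x+y)+H(x-y,x-y)\big)=\frac12\big(H(x,x)+H(y,y)\big)$. Replacing $(x,y)$ by $(rx,y/r)$ and optimizing over $r>0$, $|q(x,y)|^2\le H(x,x)H(y,y)$. So in an $H_i$-orthonormal basis $q_i$ has a matrix $Q_i$ of operator norm at most $1$. Then the Kronecker product $Q_1\otimes Q_2=(Q_1\otimes 1)(1\otimes Q_2)$ also has norm at most $1$, and it is the matrix of $q_1\otimes q_2$ in an $H_1\otimes H_2$-orthonormal basis. $\square$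

## 8. Simply connected pieces

This section proves Proposition 2 when $S$ is conformally $\mathbb D$; the formulas are used again in general. For $b=\beta\,d\bar z\in C_c^\infty(\mathbb D)$ define $\mathcal M_b:\mathbb T^2\to\mathbb C^2\otimes\mathbb C^2$ by
$$\mathcal M_b(s,t)=\int\beta(z)\,\frac{(1,g_1(z))\otimes(1,g_2(z))}{(s-z)(t-z)}\,dA(z),$$
which is bounded because $b$ has compact support. Let $q=q_{1,s}\otimes q_{2,t}$ and $H=H_{1,s}\otimes H_{2,t}$, forms on $\mathbb C^2\otimes\mathbb C^2$ depending on $(s,t)$ with bounded coefficients. Since $(q_1\otimes q_2)(a\otimes b,a'\otimes b')=q_1(a,a')\,q_2(b,b')$, and similarly for $H$, Fubini and Lemma C in each variable give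
$$\frac1{(2\pi i)^2}\iint_{\mathbb T^2}q(\mathcal M_b,\mathcal M_{b'})\,ds\,dt=\mathfrak B(b,b'),\qquad\iint_{\mathbb T^2}H(\mathcal M_b,\mathcal M_{b'})\,dm\,dm=\tau_1\tau_2\,\mathfrak A(b,b').\tag{12}$$
By Lemmas B and D, $|q(\mathcal M_b,\mathcal M_b)|\le H(\mathcal M_b,\mathcal M_b)$ a.e. on $\mathbb T^2$, so
$$|\mathfrak B(b,b)|\le\iint|q(\mathcal M_b,\mathcal M_b)|\,dm\,dm\le\iint H(\mathcal M_b,\mathcal M_b)\,dm\,dm=\tau_1\tau_2\,\mathfrak A(b,b).$$
In particular $\mathfrak A(b,b)\ge0$, and $\tau_1\tau_2<1$ gives (9). So Proposition 2 holds if $S$ is simply connected.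

## 9. Pieces with topology

In general $S=\mathbb D/\Gamma$, and (6) leads to sums over $\Gamma$. One cannot sum each factor over $\Gamma$ and then multiply: both Gauss maps live on the same surface, so one $\gamma$ acts on both variables of $\mathbb T^2$ at once. The torus picture suits this. We sum $\mathcal M_b$ over the diagonal action and integrate over a fundamental set of the form $I\times\mathbb T$; the pointwise inequality $|q|\le H$ is untouched. The price is convergence, which will require $\sum_\gamma(1-|\gamma0|)\big(1+\log\frac1{1-|\gamma0|}\big)^2<\infty$, slightly more than the standard $\sum_\gamma(1-|\gamma0|)<\infty$.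

**Setting.** The surface $S$ is noncompact and carries the nonconstant positive superharmonic function $G_S(\cdot,o)$. So its universal cover is neither the sphere nor $\mathbb C$, on which positive superharmonic functions are constant. Hence $S=\mathbb D/\Gamma$ with projection $\pi$ and $\Gamma$ torsion-free and discrete, acting freely (possibly trivial). Put $o=\pi(0)$ and $y(z)=1-|z|^2$. For $\gamma\in\Gamma$ and $p=\gamma^{-1}0$,
$$y(\gamma z)=y(z)|\gamma'(z)|,\qquad|\gamma'(z)|=\frac{1-|p|^2}{|1-\bar pz|^2},\qquad|\gamma^{-1}0|=|\gamma0| .$$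

*Example.* If $S$ is an annulus, $\Gamma$ is generated up to conjugation by $z\mapsto\frac{z+r}{1+rz}$ with $r=\tanh\xi$, $\xi>0$. Its $n$-th power sends $0$ to $\tanh n\xi$, so $1-|\gamma0|$ decays exponentially in $|n|$. A fundamental set on $\mathbb T$ consists of one half-open arc on each side of the fixed points $\pm1$.

**(F0)** $G_S(\pi z,\pi w)=\sum_{\gamma\in\Gamma}G_{\mathbb D}(\gamma z,w)$, and $\sum_\gamma(1-|\gamma0|)<\infty$.

*Proof.* Let $F\subset\Gamma$ be finite. The poles of $G_{\mathbb D}(\gamma\cdot,w)$, $\gamma\in F$, are distinct points of $\Gamma w$, where $G_S(\pi\cdot,\pi w)$ has the same logarithmic pole. So $G_S(\pi\cdot,\pi w)-\sum_FG_{\mathbb D}(\gamma\cdot,w)$ is superharmonic on $\mathbb D$ with $\liminf\ge0$ at $\mathbb T$, hence $\ge0$. The full series therefore converges, and by Harnack its sum is harmonic off $\Gamma w$. It descends to a function on $S$ that is at most $G_S(\cdot,\pi w)$ and has the same logarithmic pole. The difference is harmonic on $S$, lies between $0$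 and $G_S(\cdot,\pi w)$, and so tends to $0$ at $\partial S$; it vanishes. For the second claim take $w=0$, $z\notin\Gamma0$: $\log|\gamma z|^{-2}\ge y(\gamma z)\ge\frac14y(z)(1-|\gamma0|^2)\ge\frac14y(z)(1-|\gamma0|)$, and $\sum_\gamma\log|\gamma z|^{-2}=\pi G_S(\pi z,o)<\infty$. $\square$

**(F1)** There is $p<1$ with $\sum_\gamma(1-|\gamma0|)^p<\infty$.

*Proof.* The idea is to find a positive $u$ on $S$ with $-\Delta_{hyp}u\ge\varepsilon u$ and to compare with it the sum of $y(\gamma z)^p$, which satisfies almost the reverse inequality with a small constant.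

*Construction of $u$.* Fix a smooth conformal metric $ds_0^2$ on $\Sigma'$ with Laplacian $\Delta_0$, and let $\Delta_0h=-1$ on $S$, $h=0$ on $\partial S$. Then $h>0$ in $S$, $h$ is smooth on $\Sigma'$, and $|\nabla h|>0$ on $\partial S$ by Hopf's lemma. Let $u=h^{1/2}$. Then
$$-\Delta_0u=\tfrac12h^{-1/2}+\tfrac14h^{-3/2}|\nabla h|^2=h^{-2}u\big(\tfrac12h+\tfrac14|\nabla h|^2\big)\ge c\,h^{-2}u,$$
as the bracket is continuous and positive on the compact $\Sigma'$. Normalize the hyperbolic metric to have curvature $-1$, that is, $2|dz|/y$ on $\mathbb D$, so that $\Delta_{hyp}=y^2\partial_z\partial_{\bar z}$ there. Using finitely many charts, each $x\in S$ is the center of a conformal disc in $S$ of radius comparable to $\operatorname{dist}(x,\partial S)$. By Schwarz–Pick the hyperbolic metric of $S$ is at most that of the disc, so it is at most $C\operatorname{dist}(\cdot,\partial S)^{-2}ds_0^2\le C'h^{-2}ds_0^2$, since $h\le C\operatorname{dist}(\cdot,\partial S)$. Hence $-\Delta_{hyp}u\ge\varepsilon u$ on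 $S$ with some $\varepsilon>0$. Lift $h$ and $u$ to $\mathbb D$.

*Lower bound for $u$.* The lift of $h$ is positive and superharmonic. On $\frac12<|z|<1$ compare it with a small multiple of $\log\frac1{|z|}\ge\frac12y$: the difference is $\ge0$ on $|z|=\frac12$ and has $\liminf\ge0$ at $\mathbb T$. On $|z|\le\frac12$, $h$ is bounded below. So $h\ge cy$ and $u\ge c\,y^{1/2}$.

*Upper bound for $\sum_\gamma y(\gamma z)$.* Since $y(\gamma z)\le\log|\gamma z|^{-2}$, the sum is at most $\pi G_S(\pi z,o)$. Fix $r_0<\frac12$ and $N=\pi(\{|z|<r_0\})$. Outside $N$ we have $G_S(\cdot,o)\le Ch$, since both are smooth up to $\partial S$, vanish there, $h$ has nonzero normal derivative there, and $h>0$ inside. On $N$ we may take $|z|<r_0$, because the sum is $\Gamma$-invariant; then $y(\gamma z)\le C(1-|\gamma^{-1}0|^2)$, so the sum is bounded by (F0), while $h$ is bounded below on $N$. Hence $\sum_\gamma y(\gamma z)\le Ch(z)$ on $\mathbb D$. As $h=h^{1/2}u$ is at most a constant times $u$, for every $p>0$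
$$\sum_\gamma y(\gamma z)^{1+p}\le\sum_\gamma y(\gamma z)\le C_1u(z).$$

*Comparison.* Choose $p\in(\frac12,1)$ with $\varepsilon':=p(1-p)<\varepsilon$. From $y_z=-\bar z$, $y_{\bar z}=-z$ and $y_{z\bar z}=-1$,
$$-\Delta_{hyp}y^p=p\,y^{p+1}+p(1-p)y^p(1-y)=p(1-p)y^p+p^2y^{p+1}.$$
For finite $F\subset\Gamma$ let $w_F(z)=\sum_{\gamma\in F}y(\gamma z)^p$. By invariance of $\Delta_{hyp}$, $-\Delta_{hyp}w_F\le\varepsilon'w_F+p^2C_1u$. Since $w_F\le C_Fy^p$, $u\ge cy^{1/2}$ and $p>\frac12$, we have $w_F=o(u)$ at $\mathbb T$. So $w_F/u$ attains its maximum $M$ at some $z_0\in\mathbb D$. Then $Mu-w_F\ge0$ with equality at $z_0$, a minimum, so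
$$0\ge-\Delta_{hyp}(Mu-w_F)(z_0)\ge\big((\varepsilon-\varepsilon')M-p^2C_1\big)u(z_0).$$
Hence $M\le p^2C_1/(\varepsilon-\varepsilon')$, independently of $F$. Evaluating $w_F\le Mu$ at $z=0$ bounds $\sum_F(1-|\gamma0|^2)^p$ uniformly in $F$. $\square$

**(F2)** There is a Borel set $I\subset\mathbb T$ with $\mathbb T=\bigsqcup_{\gamma\in\Gamma}\gamma I$ up to null sets.

*Proof.* The idea is to assign to almost every boundary point the end of $S$ toward which it leads. By (F0), $G_S(\pi z,o)=-\frac1\pi\log|B(z)|^2$, where $B$ is the Blaschke product with zeros $\Gamma0$. Since $|B|=1$ nontangentially a.e., the set $E\subset\mathbb T$ of points at which $G_S(\pi\cdot,o)\to0$ nontangentially has full measure. It is $\Gamma$-invariant. As $G_S(\cdot,o)$ vanishes on $\partial S$ with nonzero normal derivative, for small $\epsilon$ the set $\{0<G_S(\cdot,o)<\epsilon\}$ is a disjoint union of finitely many annuli $A_1,\dots,A_m$, one along each boundary curve. For $s\in E$ every Stolz angle at $s$, truncated close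 enough to $s$, is connected and mapped into this set. So it lies in one component $\tilde A(s)$ of $\pi^{-1}(A_1\cup\dots\cup A_m)$, independent of the angle since smaller angles lie in larger ones, and $\tilde A(\gamma s)=\gamma\tilde A(s)$. There are countably many components. The sets $E_{\tilde A}=\{s\in E:\tilde A(s)=\tilde A\}$ are disjoint, and measurable because $\tilde A(s)=\tilde A$ exactly when $rs\in\tilde A$ for all rational $r<1$ close to $1$.

Let $\tilde A$ be a component over $A_j$. Then $\tilde A\to A_j$ is a regular covering with group $\operatorname{Stab}(\tilde A)$, a quotient of $\pi_1(A_j)=\mathbb Z$. As $\Gamma$ is torsion-free and acts freely, $\operatorname{Stab}(\tilde A)$ is trivial or generated by one hyperbolic or parabolic element. Its action on $\mathbb T$ minus its (at most two) fixed points has a Borel fundamental set $F_{\tilde A}$: half-open arcs $[x,\gamma_0x)$ on each invariant arc, or all of $\mathbb T$ if the group is trivial. $\Gamma$ permutes the components over each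 $A_j$ transitively; choose representatives $\tilde A_j$ and put $I=\bigcup_j(E_{\tilde A_j}\cap F_{\tilde A_j})$, modified on a null set to be Borel.

Let $s\in E$ lie outside the countable set of fixed points of elements of $\Gamma\setminus\{1\}$. Then $\tilde A(s)=\gamma\tilde A_j$ for exactly one $j$, with $\gamma$ unique up to right multiplication by $\operatorname{Stab}(\tilde A_j)$. Exactly one $\delta$ in this stabilizer satisfies $(\gamma\delta)^{-1}s\in F_{\tilde A_j}$. So $s$ lies in exactly one translate of $I$. $\square$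

**Lifting the forms.** This step turns (6) into an inequality for $\mathfrak A$ and $\mathfrak B$. Lift $g_1,g_2$ to $\mathbb D$, keeping their names. They are bounded, holomorphic, $\Gamma$-invariant, with values in $g_i(\Sigma')$. Their boundary values are $\Gamma$-invariant a.e. and lie in $g_i(\Sigma')$, so Sections 5–8 apply to them.

Choose $\chi_0\ge0$ in $C_c^\infty(\mathbb D)$ with $\sum_\gamma\chi_0\circ\gamma>0$ on $\pi^{-1}(O)$ for an open $O\supset\operatorname{supp}v$, and $\psi\in C_c^\infty(O)$ with $\psi=1$ on $\operatorname{supp}v$. Let $\chi=(\psi\circ\pi)\chi_0/\sum_\gamma\chi_0\circ\gamma$, extended by $0$. Then $\chi\in C_c^\infty(\mathbb D)$ is real and $\sum_\gamma\chi\circ\gamma=1$ on $\pi^{-1}(\operatorname{supp}v)$. Put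
$$a=\chi\,\pi^*v=\alpha\,d\bar z,\qquad a_\gamma=(\gamma^{-1})^*a=\alpha_\gamma\,d\bar z .$$
For $k\in\mathcal K$, $\sum_\gamma\gamma^*(ka)=\pi^*(kv)$. So with $\omega_k=-\frac i2\partial(ka)$ we have $\sum_\gamma\gamma^*\omega_k=\pi^*\mu_k$ and $\int_Sf\mu_k=\int_{\mathbb D}(f\circ\pi)\,\omega_k$ for locally integrable $f$. Apply this in both variables to $G_S$, insert the positive series (F0), and substitute $\gamma z\to z$, which turns $\omega_k$ into $-\frac i2\partial(ka_\gamma)$:
$$\langle\mu_k,\mu_l\rangle_{-1}=\sum_\gamma\langle ka_\gamma,la\rangle_{\mathbb D},\qquad[\mu_k,\mu_l]=\sum_\gamma[ka_\gamma,la]_{\mathbb D}.$$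
Both series converge absolutely, because $\iint G_S(\pi z,\pi w)|\omega_k(z)||\omega_l(w)|$ is the integral of $G_S$ against the push-forwards of $|\omega_k|$ and $|\omega_l|$ to $S$, which have bounded densities and compact support.

Sum (7) over the pairs $(a_\gamma,a)$. Since $\sum_\gamma a_\gamma=\pi^*v$, with finitely many terms meeting $\operatorname{supp}a$, the first terms add up to $\int_{\mathbb D}\rho\,(\pi^*v)\,\overline{\chi\,\pi^*v}=\int_S\rho|v|^2=\mathcal Q$ (coefficients understood). Hence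
$$\sum_{k\in\mathcal K}\|\mu_k\|_{-1}^2=\mathcal Q-\frac1\pi\sum_\gamma\mathfrak A(a_\gamma,a).\tag{13}$$
By symmetry of $[\,\cdot\,,\cdot\,]$ on $S$, $2[\mu_1,\mu_{g_1g_2}]=[\mu_1,\mu_{g_1g_2}]+[\mu_{g_1g_2},\mu_1]$, and similarly for $g_1,g_2$. So (8) gives
$$2\big([\mu_1,\mu_{g_1g_2}]-[\mu_{g_1},\mu_{g_2}]\big)=-\frac1\pi\sum_\gamma\mathfrak B(a_\gamma,a).\tag{14}$$
Thus (6) follows from
$$\Big|\sum_\gamma\mathfrak B(a_\gamma,a)\Big|\le\sum_\gamma\mathfrak A(a_\gamma,a).\tag{15}$$

**Equivariance.** This step shows that passing from $a$ to $a_\gamma$ moves $\mathcal M_a$ by a weighted diagonal action. For $\gamma\in\Gamma$ set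
$$(U_\gamma F)(s,t)=(\gamma^{-1})'(s)^{1/2}\,(\gamma^{-1})'(t)^{1/2}\,F(\gamma^{-1}s,\gamma^{-1}t),$$
with the same holomorphic branch near $\overline{\mathbb D}$ in both factors. The choice of sign cancels, and the chain rule gives $U_{\gamma\delta}=U_\gamma U_\delta$. From $\alpha_\gamma(z)=\alpha(\gamma^{-1}z)\overline{(\gamma^{-1})'(z)}$ we get $\int\alpha_\gamma(z)F(z)\,dA=\int\alpha(z)\gamma'(z)F(\gamma z)\,dA$. Write $\gamma z=e^{i\vartheta}\frac{z-p}{1-\bar pz}$ and $f(z)=e^{i\vartheta/2}\frac{\sqrt{1-|p|^2}}{1-\bar pz}$. Then $f^2=\gamma'$ and $\gamma\varsigma-\gamma z=f(\varsigma)f(z)(\varsigma-z)$. With $\varsigma=\gamma^{-1}s$, $\upsilon=\gamma^{-1}t$ and $g_i\circ\gamma=g_i$,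
$$\mathcal M_{a_\gamma}(s,t)=\int\alpha(z)\,\frac{\gamma'(z)\,(1,g_1(z))\otimes(1,g_2(z))}{f(\varsigma)f(\upsilon)f(z)^2(\varsigma-z)(\upsilon-z)}\,dA=\frac{\mathcal M_a(\varsigma,\upsilon)}{f(\varsigma)f(\upsilon)}=U_\gamma\mathcal M_a(s,t),$$
since $1/f(\gamma^{-1}s)$ is a branch of $(\gamma^{-1})'(s)^{1/2}$. The coefficients of $q$ and $H$ depend on $s,t$ only through $g_i$ and $\kappa_i\circ g_i$, so they are $\Gamma$-invariant in $s$ and in $t$. Since $q$ is bilinear and $H$ sesquilinear, $q(U_\gamma F,U_\gamma F')$ acquires the factor $(\gamma^{-1})'(s)(\gamma^{-1})'(t)$ and $H(U_\gamma F,U_\gamma F')$ its absolute value. These cancel the Jacobians of $ds\,dt$ and $dm\,dm$. Hence for Borel $R\subset\mathbb T^2$, with $\gamma$ acting diagonally,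
$$\iint_{\gamma R}q(U_\gamma F,U_\gamma F')\,ds\,dt=\iint_Rq(F,F')\,ds\,dt,\tag{16}$$
and the same with $H\,dm\,dm$, and with $|F||F'|\,dm\,dm$.

**Convergence.** This step makes the sum over $\Gamma$ legitimate. On $\mathbb T$, $|(\gamma^{-1})'(s)|=\frac{1-|p|^2}{|s-p|^2}$ with $p=\gamma0$, so
$$\int_{\mathbb T}|(\gamma^{-1})'|^{1/2}dm=(1-|p|^2)^{1/2}\int_{\mathbb T}\frac{dm}{|s-p|}\le C(1-|p|)^{1/2}\Big(1+\log\frac1{1-|p|}\Big).$$
As $\mathcal M_a$ is bounded,
$$\sum_\gamma\iint_{\mathbb T^2}|U_\gamma\mathcal M_a||\mathcal M_a|\,dm\,dm\le C\sum_\gamma(1-|\gamma0|)\Big(1+\log\frac1{1-|\gamma0|}\Big)^2<\infty,\tag{17}$$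
because by (F1) the terms are at most a constant times $(1-|\gamma0|)^p$ with a $p<1$ for which the sum is finite. Together with (12) for $b=a_\gamma$, $b'=a$, this shows that both series in (15) converge absolutely.

**Unfolding.** By (F2), $I\times\mathbb T$ is a fundamental set, up to null sets, for the diagonal action on $\mathbb T^2$. By Tonelli, writing $\gamma=\delta\epsilon$ and using (16) for $|F||F'|$,
$$\iint_{I\times\mathbb T}\Big(\sum_\gamma|U_\gamma\mathcal M_a|\Big)^2dm\,dm=\sum_{\gamma,\delta}\iint_{I\times\mathbb T}|U_\gamma\mathcal M_a||U_\delta\mathcal M_a|\,dm\,dm=\sum_\epsilon\sum_\delta\iint_{\delta^{-1}(I\times\mathbb T)}|U_\epsilon\mathcal M_a||\mathcal M_a|\,dm\,dm .$$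
The sets $\delta^{-1}(I\times\mathbb T)$ tile $\mathbb T^2$, so this equals the left side of (17). Hence $\mathcal M:=\sum_\gamma U_\gamma\mathcal M_a$ converges absolutely a.e. on $I\times\mathbb T$ and lies in $L^2(I\times\mathbb T)$. The coefficients of $q$ and $H$ are bounded, so the same unfolding is now legitimate for $q$ and $H$. With $U_\gamma\mathcal M_a=\mathcal M_{a_\gamma}$ and (12),
$$\frac1{(2\pi i)^2}\iint_{I\times\mathbb T}q(\mathcal M,\mathcal M)\,ds\,dt=\sum_\gamma\frac1{(2\pi i)^2}\iint_{\mathbb T^2}q(U_\gamma\mathcal M_a,\mathcal M_a)\,ds\,dt=\sum_\gamma\mathfrak B(a_\gamma,a),$$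
$$\iint_{I\times\mathbb T}H(\mathcal M,\mathcal M)\,dm\,dm=\tau_1\tau_2\sum_\gamma\mathfrak A(a_\gamma,a).$$
By Lemmas B and D, $|q(\mathcal M,\mathcal M)|\le H(\mathcal M,\mathcal M)$ a.e. Therefore
$$\Big|\sum_\gamma\mathfrak B(a_\gamma,a)\Big|\le\tau_1\tau_2\sum_\gamma\mathfrak A(a_\gamma,a).$$
In particular the sum on the right is nonnegative, and $\tau_1\tau_2<1$ by (11), so (15) holds. Hence (6), then (5), then (4), and $\delta^2A(Y)\ge0$ by (2). This proves Proposition 2, and with it Theorem 1. $\blacksquare$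

## 10. Total area exactly $2\pi$

**Proof of Theorem 2(a).** Stability is checked on components, so assume $\Sigma$ connected with $|\mathfrak g_L(\Sigma)|+|\mathfrak g_R(\Sigma)|\le2\pi$. If $[s]$ or $[t]$ is constant, $\Sigma$ is stable by Proposition 1. Otherwise the images of $\Sigma^\circ$ under $[s]$ and $[t]$ are nonempty and open, with positive areas summing to at most $2\pi$, so neither is $\mathbb{CP}^1$. Let $\Sigma'$ be as in Section 3. The image of $\Sigma'$ is a compact subset of the open image of $\Sigma^\circ$, and the difference is open. The difference is nonempty, since otherwise the image would be open and closed in $\mathbb{CP}^1$. So each area strictly decreases on passing to $\Sigma'$, (3) holds, and Proposition 2 applies to every $\Sigma'$. By Step 2 of Section 1, $\Sigma$ is stable. $\square$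

## 11. Unstable discs above $2\pi$

**Proof of Theorem 2(b).** Write $A_i=2\pi\rho_i^2/(1+\rho_i^2)$. With $\mathsf a_i=A_i/2\pi$, $A_1+A_2>2\pi$ means $\mathsf a_1\mathsf a_2>(1-\mathsf a_1)(1-\mathsf a_2)$, that is $\rho_1\rho_2>1$. Use the disc from Section 2: on $|z|<1$ let $s=(1,\rho_1z)^T$, $t=(1,\rho_2z)^T$, $\phi=st^T$, and $X=\int\phi\,dz+\overline{\int\phi\,dz}$, the bar denoting the conjugation of $M_2(\mathbb C)$ that fixes $\mathbb R^4$. Then $X_z=\phi$ is nowhere zero and $\det\phi=0$, so $X$ is a conformal minimal immersion. Its Gauss images are the spherical discs $|w|<\rho_i$, of areas $A_1$ and $A_2$.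

**Step 1. The index form.** For a normal field $V$, $\langle V_z,X_{\bar z}\rangle=-\langle V,X_{z\bar z}\rangle=0$ and $\langle V_z,X_z\rangle=-\langle V,X_{zz}\rangle$. So the tangential part of $V_z$ has squared norm $|\langle V,X_{zz}\rangle|^2/|X_z|^2$, and (1) becomes $\delta^2A(V)=\mathcal I(V,V)$ with
$$\mathcal I(V,W)=\int\langle\nabla^\perp V,\nabla^\perp W\rangle-\langle\mathcal AV,W\rangle\,dx\,dy,\qquad\mathcal AV=\frac{4\operatorname{Re}\big(\langle V,X_{\bar z\bar z}\rangle X_{zz}^\perp\big)}{|X_z|^2}.$$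

**Step 2. The normal part of a constant vector solves the Jacobi equation.** Let $E\in\mathbb R^4$ be constant and $V_0=E^\perp$. The tangential part is $E-V_0=\big(\langle E,X_{\bar z}\rangle X_z+\langle E,X_z\rangle X_{\bar z}\big)/|X_z|^2$. As $X_{z\bar z}=0$,
$$\nabla^\perp_zV_0=-\frac{\langle E,X_{\bar z}\rangle}{|X_z|^2}X_{zz}^\perp .$$
Since $\langle X_{zz},X_z\rangle=0$, we have $X_{zz}=X_{zz}^\perp+\ell X_z$ with $\ell=\partial_z\log|X_z|^2$. From $\partial_{\bar z}X_{zz}=0$ it follows that $\nabla^\perp_{\bar z}X_{zz}^\perp=0$. Also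
$$\partial_{\bar z}\frac{\langle E,X_{\bar z}\rangle}{|X_z|^2}=\frac{\langle E,X_{\bar z\bar z}-\bar\ell X_{\bar z}\rangle}{|X_z|^2}=\frac{\langle V_0,X_{\bar z\bar z}\rangle}{|X_z|^2}.$$
So $\nabla^\perp_{\bar z}\nabla^\perp_zV_0=-\langle V_0,X_{\bar z\bar z}\rangle X_{zz}^\perp/|X_z|^2$. Adding the conjugate and multiplying by $2$,
$$(\nabla^\perp_x\nabla^\perp_x+\nabla^\perp_y\nabla^\perp_y)V_0+\mathcal AV_0=0.\tag{18}$$

**Step 3. A choice of $E$ for which $V_0$ vanishes on a circle.** Let $\Omega=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. The conjugation is $P\mapsto\Omega\bar P\,\Omega^T$, so it maps $st^T$ to $(\Omega\bar s)(\Omega\bar t)^T$. Since $s\perp\Omega\bar s$ and $t\perp\Omega\bar t$ in the Hermitian sense, the complexified normal space is spanned by $\nu=s(\Omega\bar t)^T$ and $\bar\nu=-(\Omega\bar s)t^T$, which are orthogonal to each other. Take $E=\begin{pmatrix}0&i\\i&0\end{pmatrix}\in\mathbb R^4$. The Hermitian product of $E$ with $\nu$ is $\frac12s^*E\,\Omega t$. Here $\Omega t=(t_2,-t_1)^T$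 and $E\,\Omega t=(-it_1,it_2)^T$, so $s^*E\,\Omega t=i(\bar s_2t_2-\bar s_1t_1)=i(\rho_1\rho_2|z|^2-1)$. As $|\nu|^2=\frac12|s|^2|t|^2$,
$$V_0=f\nu+\overline{f\nu},\qquad f=\frac{i(\rho_1\rho_2|z|^2-1)}{|s|^2|t|^2}.$$
So $V_0$ vanishes exactly on the circle $|z|=r_0:=(\rho_1\rho_2)^{-1/2}<1$. There $\nabla_r^\perp V_0=f_r\nu+\overline{f_r\nu}$ with $f_r=2i\rho_1\rho_2r_0/(|s|^2|t|^2)\ne0$, so $\nabla^\perp_rV_0\ne0$ on the circle.

**Step 4. Truncation at the circle and a small perturbation.** Let $V_1=V_0$ for $|z|\le r_0$ and $V_1=0$ outside, a Lipschitz field with compact support. By (18) and integration by parts over $|z|<r_0$,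
$$\mathcal I(V_1,V_1)=\int_{|z|=r_0}\langle\nabla^\perp_rV_0,V_0\rangle\,|dz|=0,\qquad\mathcal I(V_1,V)=\int_{|z|=r_0}\langle\nabla^\perp_rV_0,V\rangle\,|dz|$$
for every smooth compactly supported normal field $V$. Choose $V$ equal to $-\nabla^\perp_rV_0$ on the circle; then $\mathcal I(V_1,V)<0$. Hence
$$\mathcal I(V_1+\delta V,V_1+\delta V)=2\delta\,\mathcal I(V_1,V)+\delta^2\,\mathcal I(V,V)<0$$
for small $\delta>0$. The normal bundle is trivialized by the real and imaginary parts of $\nu$. Mollifying the coefficients of $V_1+\delta V$ in this frame gives smooth compactly supported normal fields converging to it in $H^1$ with supports in a fixed compact set. Since $\mathcal I$ is $H^1$-continuous on such fields, one of them has negative second variation. The disc is unstable. $\square$
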